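
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Banach--Mazur distances between normed planes,\\ measured from the parallelogram}


\begin{abstract}
We show that any two $2$-dimensional real normed spaces $X_1,X_2$ satisfy
\[
d_{BM}(X_1,X_2)\le\max\{d_{BM}(X_1,\ell_1^2),\,d_{BM}(X_2,\ell_1^2)\},
\]
with equality exactly when $X_1$ or $X_2$ is isometric to $\ell_1^2$. This answers a question posed by Grundbacher and Kobos. Suppose the inequality failed. The proof attaches an integer to a linear map with a chosen real rotation angle, whenever the directions of extreme stretching alternate around the circle. Kakutani's fixed point theorem then produces a case in which this integer would have to be both positive and nonpositive. Conversely, $\ell_1^2$ is, up to isometry, the only normed plane that can play its role in the inequality.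
\end{abstract}

\section{Introduction}

For real normed spaces $X,Y$ of the same finite dimension, the Banach--Mazur distance is
\[
d(X,Y)=d_{BM}(X,Y)=\inf\bigl\{\|T\|\,\|T^{-1}\| : T:X\to Y\text{ a linear isomorphism}\bigr\}.
\]
We call $\|T\|\,\|T^{-1}\|$ the \emph{distortion} of $T$. The distance is symmetric, equals $1$ exactly for isometric spaces, and is submultiplicative: $d(X_1,X_2)\le d(X_1,Z)\,d(Z,X_2)$. Thus $\log d$ is a metric on isometry classes. Throughout, $\ell_1^2$ is $\mathbb R^2$ with the norm $|x_1|+|x_2|$, and $\ell_2^2$ is the Euclidean plane.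

Grundbacher and Kobos \cite{GK} ask whether, for normed planes and $Z=\ell_1^2$, the product in the triangle inequality may be replaced by a maximum:
\begin{equation}\label{eq:question}
d(X_1,X_2)\le\max\{d(X_1,Z),\,d(X_2,Z)\}\qquad\text{for all $2$-dimensional }X_1,X_2 .
\end{equation}
In terms of the metric $\log d$, this says that every ball centered at $Z$ has diameter at most its \emph{radius}. One does not expect this of a center that has points on opposite sides of it.

A small example shows both behaviors. Let $X_{\mathsf H}$ be the plane whose unit ball is a regular hexagon $\mathsf H$. The incircle and circumcircle of $\mathsf H$ give $d(X_{\mathsf H},\ell_2^2)\le 2/\sqrt3$. Moreover $d(\ell_1^2,\ell_2^2)=\sqrt2$. The identity gives ``$\le$''. For ``$\ge$'', if $T:\ell_1^2\to\ell_2^2$ has $\|T\|\le1$, then $|Te_1+Te_2|^2+|Te_1-Te_2|^2=2|Te_1|^2+2|Te_2|^2\le4$, so one of the vectors $e_1\pm e_2$, of norm $2$, has an image of length at most $\sqrt2$. For the center $\ell_1^2$ the pair $(\ell_2^2,X_{\mathsf H})$ satisfies the inequality in \eqref{eq:question}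 with room to spare, since $2/\sqrt3<\sqrt2$. For the center $\ell_2^2$ the pair $(\ell_1^2,X_{\mathsf H})$ violates it: the right-hand side is $\sqrt2$, and we shall see in Section~\ref{sec:converse} that $d(\ell_1^2,X_{\mathsf H})>\sqrt2$. So \eqref{eq:question} fails for the Euclidean center. For $\ell_1^2$ it holds.

\begin{theorem}\label{thm:A}
Let $X_1,X_2$ be $2$-dimensional real normed spaces and put $r=\max\{d(X_1,\ell_1^2),d(X_2,\ell_1^2)\}$.
\begin{enumerate}
\item[(1)] $d(X_1,X_2)\le r$.
\item[(2)] Equality holds if and only if at least one of $X_1,X_2$ is isometric to $\ell_1^2$.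
\item[(3)] If neither space is isometric to $\ell_1^2$, then each of the two connected components (orientation classes) of the set of isomorphisms $T:X_2\to X_1$ contains a $T$ with $\|T\|\,\|T^{-1}\|<r$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
If a $2$-dimensional space $Z$ satisfies \eqref{eq:question}, then $Z$ is isometric to $\ell_1^2$.
\end{theorem}

Asplund \cite{Asplund} proved that $d(X,\ell_1^2)\le3/2$ for every $2$-dimensional $X$. Together with Theorem~\ref{thm:A} this gives Stromquist's theorem that $d(X_1,X_2)\le3/2$ for all normed planes, with a restriction on the pairs attaining equality.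

\begin{corollary}\label{cor:C}
All $2$-dimensional $X_1,X_2$ satisfy $d(X_1,X_2)\le3/2$. Equality forces one of the spaces to be isometric to $\ell_1^2$ and the other to be at distance $3/2$ from it.
\end{corollary}

\begin{proof}
With $r$ as in Theorem~\ref{thm:A}, $d(X_1,X_2)\le r\le3/2$. If $d(X_1,X_2)=3/2$, then $d(X_1,X_2)=r$, so one space is isometric to $\ell_1^2$ by part~(2), and its distance to the other is $3/2$.
\end{proof}

\paragraph{The idea.} Both unit balls may be placed between the square $Q=[-1,1]^2$ and $rQ$. Suppose that neither ball is a parallelogram and that every orientation-preserving $T:X_2\to X_1$ has distortion at least $r$. Consider the directions in $X_1$ that $T^{-1}$ stretches least and those that it stretches most. When two directions of the first kind and two of the second alternate around the circle, the former must interlace with the vertices of $Q$ and the latter with the vertices of $TQ$. So the vertices of $Q$ act as fixed barriers for one kind of direction, and the vertices of $TQ$ as moving barriers for the other kind. If $T$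 is rotated, the moving barriers drift away from the fixed ones, while extreme directions of different kinds cannot pass each other. Section~\ref{sec:model} carries this out in a symmetric case in which only rotations are needed. Section~\ref{sec:lemmas} proves the interlacing in general, Section~\ref{sec:integer} turns it into an integer invariant, and Section~\ref{sec:fixed} uses a fixed point argument to find maps with alternating extreme directions for which the invariant takes contradictory values. Section~\ref{sec:converse} proves Theorem~\ref{thm:B}.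

\section{Conventions}\label{sec:conv}

We write $|\cdot|$ and $\langle\cdot,\cdot\rangle$ for the Euclidean norm and inner product, $D$ for the Euclidean unit disc, $R_\alpha$ for the rotation by $\alpha$, and
\[
u_\theta=(\cos\theta,\sin\theta),\qquad e(\theta)=(\cos2\theta,\sin2\theta).
\]
The map $e$ is $\pi$-periodic and parametrizes lines through the origin by the unit circle.

For an origin-symmetric convex body $A\subset\mathbb R^2$, let $N_A$ be the norm with unit ball $A$. Then $A\subset A'$ if and only if $N_{A'}\le N_A$. Also $N_{\lambda A}=\lambda^{-1}N_A$ for $\lambda>0$, and $N_{TA}=N_A\circ T^{-1}$ for invertible linear $T$. If $X,Y$ are $\mathbb R^2$ with unit balls $A,B$, then $d(X,Y)\le t$ if and only if there is an invertible $T$ with $TB\subset A\subset tTB$. Here we use that the infimum defining $d$ is attained: it suffices to consider $T$ with $\|T\|=1$ and $\|T^{-1}\|\le d(X,Y)+1$, and these form a compact set. In particular, nonisometric spaces have $d>1$.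

A \emph{parallelogram} is a set $\operatorname{conv}\{\pm u,\pm v\}$ with $u,v$ linearly independent. A $2$-dimensional space is isometric to $\ell_1^2$ exactly when its unit ball is a parallelogram. For instance, $Q=[-1,1]^2$ is the unit ball of a space isometric to $\ell_1^2$. A \emph{vertex angle} of a parallelogram $P$ is a real $\theta$ such that $u_\theta$ is a positive multiple of a vertex of $P$. Every half-open interval of length $\pi$ contains exactly two vertex angles of $P$. Those of $Q$ are
\[
p_j=\tfrac\pi4+j\tfrac\pi2,\qquad j\in\mathbb Z .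
\]

A set-valued map $G$ has \emph{closed graph} if $z_n\to z$, $y_n\to y$ and $y_n\in G(z_n)$ imply $y\in G(z)$. We use Kakutani's fixed point theorem \cite{Kakutani}: if $\mathcal B\subset\mathbb R^n$ is nonempty, compact and convex, and $G$ assigns to each point of $\mathcal B$ a nonempty convex subset of $\mathcal B$ and has closed graph, then $z\in G(z)$ for some $z\in\mathcal B$.

\section{A model case: one parameter}\label{sec:model}

This section is not used later; it shows the mechanism in its simplest form. Let $B_1,B_2$ be convex bodies with $Q\subset B_i\subset rQ$ and $R_{\pi/2}B_i=B_i$ for $i=1,2$. Since $R_{\pi/2}^2=-\mathrm{Id}$, they are origin-symmetric. Write $N_i=N_{B_i}$ and $X_i=(\mathbb R^2,N_i)$. Consider the rotations $R_\alpha:X_2\to X_1$ and the functions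
\[
f_\alpha(\theta)=\frac{N_2(R_\alpha^{-1}u_\theta)}{N_1(u_\theta)} .
\]
Then $\|R_\alpha^{-1}\|=\max f_\alpha$ and $\|R_\alpha\|=1/\min f_\alpha$, so the distortion of $R_\alpha$ is $\delta(\alpha)=\max f_\alpha/\min f_\alpha$. Each $f_\alpha$ is $\frac\pi2$-periodic.

\begin{proposition}\label{prop:model}
In this situation, suppose moreover that for every $\alpha$ the minimum of $f_\alpha$ is attained on a single class modulo $\frac\pi2$, and likewise the maximum. Then some $R_\alpha$ has distortion at most $r$.
\end{proposition}

\begin{proof}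
Suppose $\delta(\alpha)>r$ for all $\alpha$. Since $f_\alpha(\theta)$ is jointly continuous in $(\alpha,\theta)$, a limit of minimizers for $\alpha_n\to\alpha$ is a minimizer for $\alpha$. As the class of minimizers is unique and $\mathbb R/\frac\pi2\mathbb Z$ is compact, this class depends continuously on $\alpha$. So does the class of maximizers. Lift them to continuous functions $x,y:\mathbb R\to\mathbb R$, where $x(\alpha)$ is a minimizer and $y(\alpha)$ a maximizer of $f_\alpha$.

Fix $\alpha$, write $\delta=\delta(\alpha)$, $m=\min f_\alpha$ and $C=mR_\alpha B_2$. Then $N_C=m^{-1}N_2(R_\alpha^{-1}\,\cdot\,)$, so $N_1\le N_C\le\delta N_1$. The first inequality is an equality at $u_x$, the second at $u_y$. With $P'=mR_\alpha Q$ we have $P'\subset C\subset rP'$.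

\emph{The angle $x$ is not a vertex angle of $Q$.} Otherwise $X=u_x/N_1(u_x)$ lies in $\partial B_1$ and in $C$, and $X=\kappa V$ with $V$ a vertex of $Q$ and $\kappa\ge1$, because $Q\subset B_1$. By the quarter-turn symmetry $C$ contains all vertices of $\kappa Q$. Hence $Q\subset C$ and $B_1\subset rQ\subset rC$. This means $N_C\le rN_1$, so $\delta\le r$, a contradiction.

\emph{The angle $y$ is not a vertex angle of $R_\alpha Q$.} Otherwise $Y=u_y/N_C(u_y)$ lies in $\partial C$, and $Y=\kappa V'$ with $V'$ a vertex of $P'$ and $\kappa\ge1$. As $N_1(Y)=1/\delta$, the quarter-turn symmetry of $B_1$ gives $P'\subset\kappa P'\subset\delta^{-1}B_1$, hence $C\subset rP'\subset(r/\delta)B_1$ and $N_1\le(r/\delta)N_C$. At $u_x$, where $N_1=N_C$, this gives $\delta\le r$, a contradiction.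

By continuity there are $a,b\in\mathbb Z$ with
\[
p_a<x(\alpha)<p_{a+1}\quad\text{and}\quad p_b+\alpha<y(\alpha)<p_{b+1}+\alpha\qquad\text{for all }\alpha .
\]
Hence $y(\alpha)-x(\alpha)\to\infty$ as $\alpha\to\infty$. But $y(\alpha)-x(\alpha)$ is never a multiple of $\frac\pi2$, since no minimizer is a maximizer. So it stays in an interval of length $\frac\pi2$, a contradiction.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=1cm]
\draw[->] (-0.8,0)--(7.4,0) node[right]{$\theta$};
\foreach \t/\l in {0/{$p_a$},4/{$p_{a+1}$}}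
  {\draw[very thick] (\t,-0.3)--(\t,0.3); \node[below] at (\t,-0.3) {\l};}
\foreach \t/\l in {2/{$q_b$},6/{$q_{b+1}$}}
  {\draw[thick,dashed] (\t,-0.3)--(\t,0.75); \draw[->] (\t,0.75)--(\t+0.6,0.75); \node[below] at (\t,-0.3) {\l};}
\foreach \t/\l in {1.2/{$x$},5.2/{$x+\frac\pi2$}}
  {\fill (\t,0) circle (2pt); \node[above] at (\t,0.1) {\l};}
\draw[fill=white] (3,0) circle (2.4pt); \node[above] at (3,0.1) {$y$};
\end{tikzpicture}
\caption{The model case. The minimizer $x$ cannot cross the fixed vertex angles $p_j$ of the square $Q$. The maximizer $y$ cannot cross the vertex angles $q_j=p_j+\alpha$ of $R_\alpha Q$, which move to the right as $\alpha$ grows. Nor can $y$ cross $x$ or $x+\frac\pi2$. These constraints are incompatible for large $\alpha$.}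
\label{fig:barriers}
\end{figure}

The general proof has to repair three points.
\begin{itemize}
\item Without symmetry, and if the distortion may equal $r$, we need a substitute for the two italicized claims. This is Lemma~\ref{lem:interlace}. It requires that minimizers and maximizers alternate, a condition which the quarter-turn symmetry provided for free.
\item The sets of minimizers and maximizers may be large and may jump. An integer recording the position of all extreme directions relative to all barriers replaces the continuous functions $x,y$.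
\item To keep the alternation while rotating, we must also adjust a positive definite factor of $T$, which has two parameters.
\end{itemize}

\section{Alternation and interlacing}\label{sec:lemmas}

The first lemma expresses alternation through convex hulls. Since hulls are convex, this is the form a fixed point theorem can deliver.

\begin{lemma}[Alternation]\label{lem:alternate}
Let $I,O\subset\mathbb R$ be nonempty, closed, disjoint and invariant under $\theta\mapsto\theta\pm\pi$. If $\operatorname{conv}e(I)\cap\operatorname{conv}e(O)\ne\emptyset$, then there are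
\[
x_0<y_0<x_1<y_1<x_0+\pi\qquad\text{with }x_0,x_1\in I,\ y_0,y_1\in O .
\]
\end{lemma}

\begin{proof}
Fix $i\in I$. Since $i,i+\pi\in I$ are not in $O$, the set $O\cap(i,i+\pi)=O\cap[i,i+\pi]$ is compact. It is nonempty by periodicity. Let $o_-\le o_+$ be its minimum and maximum. If some $i'\in I$ lies in $(o_-,o_+)$, then $i<o_-<i'<o_+<i+\pi$ are as required.

Otherwise $I\cap[o_-,o_+]=\emptyset$. As $I$ is closed, there are $a,b$ with $i<a<o_-\le o_+<b<i+\pi$ and $I\cap[a,b]=\emptyset$. By periodicity, $e(O)$ lies in the open arc $e((a,b))$ and $e(I)$ lies in the complementary open arc. The line through $e(a)\ne e(b)$ strictly separates these arcs, so the convex hulls are disjoint, contrary to assumption.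
\end{proof}

In the next lemma $C$ touches $A$ from inside at the directions $x_j$, and the ratio $N_C/N_A$ is largest at the directions $y_j$. The point is that the norm $N_P$ of a parallelogram is \emph{linear} on every closed cone, spanned by two independent vectors, whose interior contains no vertex of $P$. If the cone bounded by two consecutive directions $x_j,x_{j+1}$ were of this kind, then $N_P$ would be too large at the direction $y_j$ between them, except in an equality case that forces $C$ to be a parallelogram.

\begin{lemma}[Interlacing]\label{lem:interlace}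
Let $A,C\subset\mathbb R^2$ be origin-symmetric convex bodies, $P$ a parallelogram, and $1<r\le\delta$. Assume that
\[
C\subset A\subset\delta C,\qquad P\subset A\subset rP,
\]
and that $C$ is not a parallelogram. Let $x_0<y_0<x_1<y_1<x_2:=x_0+\pi$ satisfy
\[
N_C(u_{x_j})=N_A(u_{x_j}),\qquad N_C(u_{y_j})=\delta N_A(u_{y_j})\qquad(j=0,1).
\]
Then each of $(x_0,x_1)$ and $(x_1,x_2)$ contains exactly one vertex angle of $P$, and $x_0,x_1$ are not vertex angles of $P$.
\end{lemma}

\begin{proof}
Since $[x_0,x_0+\pi)$ contains exactly two vertex angles, it suffices to show that each of the two open intervals contains at least one.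

Put $X_j=u_{x_j}/N_A(u_{x_j})$ for $j=0,1,2$, so that $X_2=-X_0$, and $Y_j=u_{y_j}/N_A(u_{y_j})$ for $j=0,1$. Then
\[
N_A(X_j)=N_C(X_j)=1,\qquad N_A(Y_j)=1,\qquad N_C(Y_j)=\delta .
\]
For $j\in\{0,1\}$ the vectors $X_j,X_{j+1}$ are linearly independent. Let $\Gamma_j=\{sX_j+tX_{j+1}:s,t>0\}$, the open cone of directions with angle in $(x_j,x_{j+1})$, and let $g_j$ be the linear functional with $g_j(X_j)=g_j(X_{j+1})=1$.

\smallskip
\emph{Claim. If $\Gamma_j$ contains no vertex of $P$, then $P=\operatorname{conv}\{\pm X_0,\pm X_1\}$ and $C\subset\{|g_j|\le1\}$.}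

\smallskip
As $\Gamma_j$ contains no vertex, the part of $\partial P$ in the closed cone $\overline{\Gamma_j}$ lies in a single edge $F$ of $P$. Hence $N_P$ is linear on $\overline{\Gamma_j}$. Write $Y_j=sX_j+tX_{j+1}$ with $s,t>0$. Since $P\subset A$ gives $N_P\ge N_A$, and $A\subset rP$ gives $N_P\le rN_A$, we have
\begin{align*}
\delta=N_C(Y_j)&\le sN_C(X_j)+tN_C(X_{j+1})=s+t\\
&\le sN_P(X_j)+tN_P(X_{j+1})=N_P(Y_j)\le rN_A(Y_j)=r\le\delta .
\end{align*}
(If $\delta>r$, this is already a contradiction; the rest of the proof concerns $\delta=r$.) So equality holds throughout: $s+t=\delta=r$, and $N_P(X_j)=N_P(X_{j+1})=1$ because $s,t>0$. The point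
\[
Z=\frac{Y_j}{r}=\frac{sX_j+tX_{j+1}}{s+t}
\]
lies in the open segment between $X_j$ and $X_{j+1}$ and satisfies $N_P(Z)=N_C(Z)=1$ and $N_A(Z)=1/r<1$. The points $X_j,Z,X_{j+1}$ all lie on $F$.

If $X_j$ were not an endpoint of $F$, let $V$ be the endpoint of $F$ on the side of $X_j$ opposite to $Z$. Then $X_j=(1-\tau)V+\tau Z$ with $0<\tau<1$, and $V\in P\subset A$, so $N_A(X_j)\le1-\tau+\tau/r<1$, a contradiction. The same holds for $X_{j+1}$. So $F=[X_j,X_{j+1}]$ and $P=\operatorname{conv}\{\pm X_j,\pm X_{j+1}\}=\operatorname{conv}\{\pm X_0,\pm X_1\}$.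

Finally, since $N_C(Z)=1$, there is a linear functional $h$ with $h\le1$ on $C$ and $h(Z)=1$. As $X_j,X_{j+1}\in C$ and $Z$ is a convex combination of them with positive weights, $h(X_j)=h(X_{j+1})=1$. Thus $h=g_j$, and $C\subset\{|g_j|\le1\}$ by symmetry. This proves the claim.

\smallskip
Suppose now that one of $\Gamma_0,\Gamma_1$ contains no vertex of $P$. Then $P=\operatorname{conv}\{\pm X_0,\pm X_1\}$ by the claim. Its vertices lie on the boundary rays of these cones and of their negatives, so neither cone contains a vertex and the claim applies to both. For $v=\lambda X_0+\mu X_1$ we have $g_0(v)=\lambda+\mu$ and $g_1(v)=\mu-\lambda$, so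
\[
C\subset\{|g_0|\le1,\ |g_1|\le1\}=\{\lambda X_0+\mu X_1:|\lambda|+|\mu|\le1\}=\operatorname{conv}\{\pm X_0,\pm X_1\}\subset C .
\]
So $C$ is a parallelogram, contrary to assumption.
\end{proof}

\begin{remark}
Both $r\le\delta$ and the assumption on $C$ are needed. Take $A=Q$, $P=\operatorname{conv}\{\pm(1,0),\pm(0,1)\}$, $r=2$ and $(x_0,y_0,x_1,y_1)=(0,\frac\pi4,\frac\pi2,\frac{3\pi}4)$. Here $x_0,x_1$ are vertex angles of $P$. For $C=P$ all hypotheses except that on $C$ hold, with $\delta=2=r$. For $C=D$ all hypotheses except $r\le\delta$ hold, with $\delta=\sqrt2<r$.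
\end{remark}

\section{An integer attached to alternating extreme directions}\label{sec:integer}

\subsection{Reductions}

If one of the spaces, say $X_2$, is isometric to $\ell_1^2$, then $d(X_2,\ell_1^2)=1$ and $d(X_1,X_2)=d(X_1,\ell_1^2)=r$. So parts (1) and (2) of Theorem~\ref{thm:A} follow from part~(3), and from now on \emph{neither $X_1$ nor $X_2$ is isometric to $\ell_1^2$}. Then $r>1$. We identify $X_i$ with $(\mathbb R^2,N_i)$, with unit ball $B_i$, such that
\begin{equation}\label{eq:squares}
Q\subset B_i\subset rQ\qquad(i=1,2).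
\end{equation}
Composing the identification of $X_2$ with the reflection $(s,t)\mapsto(s,-t)$ preserves \eqref{eq:squares} and exchanges the two orientation classes. So it suffices to find $T$ with $\det T>0$ and distortion less than $r$. Until the end of Section~\ref{sec:fixed} we suppose the contrary:
\begin{equation}\label{eq:contrary}
\|T:X_2\to X_1\|\,\|T^{-1}:X_1\to X_2\|\ge r\qquad\text{for all }T\text{ with }\det T>0 .
\end{equation}

\subsection{The maps $T_k$ and their extreme directions}

By polar decomposition, a map with positive determinant is, up to a positive factor, a symmetric positive definite matrix of determinant $1$ times a rotation. We parametrize these. For $w=(w_1,w_2)\in\mathbb R^2$ let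
\[
M_w=\begin{pmatrix}w_1&w_2\\w_2&-w_1\end{pmatrix},\qquad S_w=\exp M_w ,
\]
and for $k=(w,\alpha)\in\mathbb R^2\times\mathbb R$ let $T_k=S_wR_\alpha$. The angle $\alpha$ is a real number, not reduced modulo $2\pi$: although $(w,\alpha)$ and $(w,\alpha+2\pi)$ give the same map, the integer defined below depends on $k$ and not only on $T_k$. The matrix $S_w$ is symmetric and positive definite, and $\det T_k=\det S_w=\exp(\operatorname{tr}M_w)=1$. Since $M_w^2=|w|^2\mathrm{Id}$ and $u_\theta^\top M_wu_\theta=\langle w,e(\theta)\rangle$, we get for $w\ne0$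
\begin{equation}\label{eq:S}
|S_w^{-1}u_\theta|^2=u_\theta^\top\exp(-2M_w)u_\theta=\cosh2|w|-\sinh2|w|\,\Bigl\langle\frac w{|w|},e(\theta)\Bigr\rangle .
\end{equation}

Define
\[
H(k,\theta)=\log N_2(T_k^{-1}u_\theta)-\log N_1(u_\theta),
\]
a jointly continuous function, $\pi$-periodic in $\theta$. Let $O(k)$ and $I(k)$ be the sets of $\theta\in\mathbb R$ at which $H(k,\cdot)$ is maximal and minimal, respectively. Since $\|T_k^{-1}\|=e^{\max H(k,\cdot)}$ and $\|T_k\|=e^{-\min H(k,\cdot)}$, assumption \eqref{eq:contrary} gives
\[
\delta(k):=e^{\max H(k,\cdot)-\min H(k,\cdot)}\ge r>1 .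
\]
In particular $O(k)\cap I(k)=\emptyset$. Both sets are nonempty, closed and invariant under $\theta\mapsto\theta\pm\pi$. The maps $O$ and $I$ have closed graph: if $k_n\to k$, $\theta_n\to\theta$ and $H(k_n,\theta_n)\ge H(k_n,\theta')$ for all $\theta'$, pass to the limit, and similarly for $I$. Put
\[
\Delta(k)=\operatorname{conv}e(O(k))-\operatorname{conv}e(I(k))\subset\{v\in\mathbb R^2:|v|\le2\} .
\]
This set is nonempty and convex, and $\Delta$ has closed graph. Indeed, by Carath\'eodory's theorem points of the two hulls are convex combinations of three points $e(\theta)$ with $\theta\in[0,\pi]$ in $O(k)$ or $I(k)$; now pass to convergent subsequences of the angles and weights.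

The condition $0\in\Delta(k)$ means that the two hulls meet, so by Lemma~\ref{lem:alternate} it forces extreme directions of the two kinds to alternate. It is a condition in the plane, matching the two parameters in $w$.

\subsection{Large $w$}

Choose $c>0$ with $\bigl|\log N_i(v)-\log|v|\bigr|\le c/2$ for all $v\ne0$ and $i=1,2$, and fix $\rho>2c$. As $|T_k^{-1}u_\theta|=|S_w^{-1}u_\theta|$, we have
\[
\bigl|H(k,\theta)-\log|S_w^{-1}u_\theta|\bigr|\le c .
\]
Let $|w|=\rho$, $o\in O(k)$ and $i\in I(k)$. By \eqref{eq:S} the function $\theta\mapsto\log|S_w^{-1}u_\theta|$ has maximum $\rho$ and minimum $-\rho$. So $H(k,o)\ge\rho-c$, $H(k,i)\le-\rho+c$, and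
\[
\log|S_w^{-1}u_o|\ge\rho-2c>0>-\rho+2c\ge\log|S_w^{-1}u_i| .
\]
By \eqref{eq:S} again, $\langle w,e(o)\rangle<\langle w,e(i)\rangle$. Every element of $\Delta(k)$ is a convex combination of differences $e(o)-e(i)$. Hence
\begin{equation}\label{eq:lateral}
\langle w,v\rangle<0\qquad\text{for all }v\in\Delta(w,\alpha)\text{ with }|w|=\rho,\ \alpha\in\mathbb R .
\end{equation}
Let
\[
K=\{|w|\le\rho\}\times[-2\pi,2\pi],\qquad\Sigma=\{k\in K:0\in\Delta(k)\} .
\]
The set $\Sigma$ is compact, because $\Delta$ has closed graph.

\subsection{The moving vertex angles}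

We need the vertex angles of $T_kQ$ as continuous real-valued functions of $k$. Since $S_w$ is positive definite, $\langle S_wu_\psi,u_\psi\rangle>0$, and
\[
\omega_w(\psi)=\arctan\frac{\langle S_wu_\psi,u_{\psi+\pi/2}\rangle}{\langle S_wu_\psi,u_\psi\rangle}\in\Bigl(-\frac\pi2,\frac\pi2\Bigr)
\]
is jointly continuous in $(w,\psi)$ and $\pi$-periodic in $\psi$. It is the angle through which $S_w$ turns $u_\psi$: the vector $S_wu_\psi$ is a positive multiple of $u_{\psi+\omega_w(\psi)}$. Let $\tau_k(\psi)=\psi+\alpha+\omega_w(\psi+\alpha)$. Then $T_ku_\psi$ is a positive multiple of $u_{\tau_k(\psi)}$, and $\tau_k(\psi+\pi)=\tau_k(\psi)+\pi$.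

The map $\tau_k$ is injective: if $\tau_k(\psi)=\tau_k(\psi')$, then $u_\psi=u_{\psi'}$, so $\psi'=\psi+2\pi l$ with $l\in\mathbb Z$ and $\tau_k(\psi')=\tau_k(\psi)+2\pi l$, which forces $l=0$. Being continuous and injective with $\tau_k(\psi+\pi)=\tau_k(\psi)+\pi$, it is an increasing homeomorphism of $\mathbb R$. Therefore the vertex angles of $T_kQ$ are exactly $q_j(k)=\tau_k(p_j)$, $j\in\mathbb Z$. They are strictly increasing in $j$, continuous in $k$, and satisfy
\begin{equation}\label{eq:q}
|q_j(k)-p_j-\alpha|<\frac\pi2 .
\end{equation}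

\subsection{The integer}

Fix $k\in\Sigma$ and, for the moment, drop it from the notation. An \emph{alternating system} is a pair of sequences $(x_j,y_j)_{j\in\mathbb Z}$ with
\[
x_j\in I,\quad y_j\in O,\quad x_j<y_j<x_{j+1},\quad x_{j+2}=x_j+\pi,\quad y_{j+2}=y_j+\pi .
\]
Lemma~\ref{lem:alternate} provides one, by periodic continuation. For $\theta\notin\{p_j\}$ let $a(\theta)$ be the integer with $p_{a(\theta)}<\theta<p_{a(\theta)+1}$. For $\theta\notin\{q_j\}$ let $b(\theta)$ be the integer with $q_{b(\theta)}<\theta<q_{b(\theta)+1}$. Thus $a$ and $b$ record positions relative to the fixed and the moving barriers. By the next lemma, each of them increases by exactly one from an extreme direction of its kind to the next.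

\begin{lemma}\label{lem:steps}
For every alternating system, all $a(x_j)$ and $b(y_j)$ are defined, and $a(x_j)=a(x_0)+j$, $b(y_j)=b(y_0)+j$ for all $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
Let $m=\min H(k,\cdot)$, $B_2'=e^mT_kB_2$ and $P'=e^mT_kQ$. Then $N_{B_2'}(u_\theta)=e^{H(k,\theta)-m}N_1(u_\theta)$, so $N_1\le N_{B_2'}\le\delta N_1$, with equality on the left at $u_\theta$ for $\theta\in I$ and on the right for $\theta\in O$. Thus
\[
B_2'\subset B_1\subset\delta B_2',\qquad Q\subset B_1\subset rQ,\qquad P'\subset B_2'\subset rP' .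
\]
Neither $B_1$ nor $B_2'$ is a parallelogram, and $1<r\le\delta$ by \eqref{eq:contrary}. We apply Lemma~\ref{lem:interlace} twice.

First take $(A,C,P)=(B_1,B_2',Q)$ and the angles $x_0<y_0<x_1<y_1<x_0+\pi$. We conclude, using periodicity, that no $x_j$ is one of the $p_l$ and each $(x_j,x_{j+1})$ contains exactly one $p_l$. Hence $a(x_{j+1})=a(x_j)+1$.

Then take $(A,C,P)=(B_2',\delta^{-1}B_1,P')$, with the roles of the two kinds of directions exchanged, and the angles $y_0<x_1<y_1<x_2<y_0+\pi$. Here $C\subset A\subset\delta C$ and $N_C=\delta N_1$. At $u_{y_j}$ we have $N_A=\delta N_1=N_C$, and at $u_{x_j}$ we have $N_A=N_1$, so $N_C=\delta N_A$. The vertex angles of $P'$ are those of $T_kQ$, namely the $q_l$. So no $y_j$ is one of the $q_l$ and each $(y_j,y_{j+1})$ contains exactly one $q_l$. Hence $b(y_{j+1})=b(y_j)+1$.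
\end{proof}

\begin{lemma}\label{lem:invariant}
The integer $\nu(k)=a(x_0)-b(y_0)$ does not depend on the alternating system.
\end{lemma}

\begin{proof}
Fix an alternating system and put $\nu=a(x_0)-b(y_0)$. Let $i\in I$ and $o\in O$ be arbitrary. We build them into the system, one after the other.

Since $i\notin O$, there is a unique $j$ with $y_{j-1}<i<y_j$. Replacing $x_{j+2t}$ by $i+t\pi$ for all $t\in\mathbb Z$ gives an alternating system $(x'_h,y_h)$ with $x'_j=i$. As $x'_{j+1}=x_{j+1}$, Lemma~\ref{lem:steps} for both systems gives $a(x'_h)=a(x_0)+h$ for all $h$. Next, as $o\notin I$, there is a unique $l$ with $x'_l<o<x'_{l+1}$. Replacing $y_{l+2t}$ by $o+t\pi$ for all $t\in\mathbb Z$ gives an alternating system $(x'_h,y'_h)$ with $y'_l=o$. As $y'_{l+1}=y_{l+1}$, we get $b(y'_h)=b(y_0)+h$ for all $h$. In particular $a(i)=a(x_0)+j$ and $b(o)=b(y_0)+l$, and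
\[
i<o\iff x_j'<y_l'\iff j\le l\iff a(i)-b(o)\le\nu .
\]
Since $x_0<y_0$ and $a(x_0)-b(y_0)=\nu$, it follows that
\[
\nu=\max\{a(i)-b(o):i\in I,\ o\in O,\ i<o\},
\]
which makes no reference to the system.
\end{proof}

\begin{lemma}\label{lem:continuous}
The function $\nu:\Sigma\to\mathbb Z$ is continuous.
\end{lemma}

\begin{proof}
Let $k_n\to k$ in $\Sigma$. Choose alternating systems $(x_j^n,y_j^n)$ for $k_n$ with $x_0^n\in[0,\pi)$, shifting indices by an even number if necessary. From any subsequence we can extract a further one along which $(x_0^n,y_0^n,x_1^n,y_1^n)$ converges to some $(x_0,y_0,x_1,y_1)$. By the closed graph property $x_0,x_1\in I(k)$ and $y_0,y_1\in O(k)$, and $x_0\le y_0\le x_1\le y_1\le x_0+\pi$. These inequalities are strict because $I(k)\cap O(k)=\emptyset$. So the limit generates an alternating system for $k$. By Lemma~\ref{lem:steps} there are $a,b\in\mathbb Z$ with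
\[
p_a<x_0<p_{a+1},\qquad q_b(k)<y_0<q_{b+1}(k).
\]
As the $q_j$ are continuous, these inequalities persist for $x_0^n,y_0^n,k_n$ when $n$ is large. Hence $\nu(k_n)=a-b=\nu(k)$ eventually along the extracted sequence. As the subsequence was arbitrary, $\nu(k_n)\to\nu(k)$.
\end{proof}

Finally, rotation moves the barriers $q_j$ and hence the integer.

\begin{lemma}\label{lem:rotation}
For $k=(w,\alpha)\in\Sigma$,
\[
\frac{2\alpha}\pi-4<\nu(k)<\frac{2\alpha}\pi+2 .
\]
In particular $\nu\ge1$ at all points of $\Sigma$ with $\alpha=2\pi$, and $\nu\le0$ at all points of $\Sigma$ with $\alpha=-2\pi$.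
\end{lemma}

\begin{proof}
Take an alternating system and put $a=a(x_0)$, $b=b(y_0)$. By \eqref{eq:q}, $q_{b+1}<p_{b+2}+\alpha$ and $q_b>p_{b-1}+\alpha$, so
\[
p_a<x_0<y_0<q_{b+1}<p_{b+2}+\alpha,\qquad p_{b-1}+\alpha<q_b<y_0<x_0+\pi<p_{a+3} .
\]
Since $p_j=\frac\pi4+j\frac\pi2$, these say $(a-b-2)\frac\pi2<\alpha$ and $\alpha<(a-b+4)\frac\pi2$.
\end{proof}

\begin{remark}
If both $B_i$ are invariant under $R_{\pi/2}$, the contradiction is already at hand. The sets $O(0,\alpha)$ and $I(0,\alpha)$ are then $\frac\pi2$-periodic. Since $e(\theta+\frac\pi2)=-e(\theta)$, both hulls contain $0$, so $\{0\}\times[-2\pi,2\pi]\subset\Sigma$. On this segment $\nu$ is constant by Lemma~\ref{lem:continuous}, contradicting Lemma~\ref{lem:rotation}. So in this case rotations suffice, as in Proposition~\ref{prop:model}, without the uniqueness assumption made there.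
\end{remark}

\section{The fixed point argument}\label{sec:fixed}

In general $\Sigma$ need not contain an obvious path from $\alpha=-2\pi$ to $\alpha=2\pi$. We show instead that $\Sigma$ cannot be separated by the values of $\nu$. The device is a set-valued vector field on $K$. Its first two components are $\Delta$, which points inward on the lateral boundary by \eqref{eq:lateral} and contains $0$ only on $\Sigma$. Its third component is chosen according to $\nu$ so that it never vanishes on $\Sigma$ and points inward at those points of $\Sigma$ that lie on the top or bottom of $K$. A fixed point theorem shows that such a field cannot exist.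

By Lemma~\ref{lem:continuous} and compactness of $\Sigma$, the sets
\[
\Sigma_-=\{k\in\Sigma:\nu(k)\ge1\},\qquad\Sigma_+=\{k\in\Sigma:\nu(k)\le0\}
\]
are disjoint and compact, with union $\Sigma$; the subscript is the sign of the third component. Let $\varepsilon:K\to[-1,1]$ be continuous with $\varepsilon=-1$ on $\Sigma_-$ and $\varepsilon=1$ on $\Sigma_+$. If both sets are nonempty, take
\[
\varepsilon=\frac{\operatorname{dist}(\cdot,\Sigma_-)-\operatorname{dist}(\cdot,\Sigma_+)}{\operatorname{dist}(\cdot,\Sigma_-)+\operatorname{dist}(\cdot,\Sigma_+)} ;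
\]
otherwise take a suitable constant $\pm1$.

Let $\pi_K:\mathbb R^3\to K$ be the nearest-point projection, which is continuous, and let $\mathcal B$ be a closed ball containing $K+(\{|v|\le2\}\times[-1,1])$. For $z\in\mathcal B$ put
\[
G(z)=\pi_K(z)+\Delta(\pi_K(z))\times\{\varepsilon(\pi_K(z))\}\subset\mathcal B .
\]
The values are nonempty and convex, and $G$ has closed graph because $\Delta$ does and $\pi_K,\varepsilon$ are continuous. By Kakutani's theorem there is $z\in G(z)$. Let $k=(w,\alpha)=\pi_K(z)$. Then $z-k=(v,\varepsilon(k))$ with $v\in\Delta(k)$.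

Since $K$ is a disc times an interval, $\pi_K$ projects the first two coordinates onto the disc and the third onto the interval. Therefore:
\begin{itemize}
\item $v=tw$ with $t\ge0$, and $v=0$ if $|w|<\rho$;
\item $\varepsilon(k)=0$ if $|\alpha|<2\pi$, $\varepsilon(k)\ge0$ if $\alpha=2\pi$, and $\varepsilon(k)\le0$ if $\alpha=-2\pi$.
\end{itemize}
If $|w|=\rho$, then $\langle w,v\rangle=t\rho^2\ge0$, contradicting \eqref{eq:lateral}. So $|w|<\rho$ and $v=0$. Hence $0\in\Delta(k)$, that is, $k\in\Sigma$, and $\varepsilon(k)=\pm1\ne0$. Therefore $\alpha=\pm2\pi$. If $\alpha=2\pi$, then $\nu(k)\ge1$ by Lemma~\ref{lem:rotation}, so $k\in\Sigma_-$ and $\varepsilon(k)=-1<0$, a contradiction. If $\alpha=-2\pi$, then $\nu(k)\le0$, so $k\in\Sigma_+$ and $\varepsilon(k)=1>0$, a contradiction.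

Thus \eqref{eq:contrary} is false: some $T$ with $\det T>0$ has distortion less than $r$. This proves part (3), and with it Theorem~\ref{thm:A}. \qed

\section{No other center: proof of Theorem~\ref{thm:B}}\label{sec:converse}

Let $Z$ be a $2$-dimensional space not isometric to $\ell_1^2$. We construct a pair $X_1,X_2$ violating \eqref{eq:question}.

\subsection{The Euclidean center}

Let $Z$ be isometric to $\ell_2^2$. We take $X_1=\ell_1^2$ and $X_2=X_{\mathsf H}$, with $\mathsf H=\operatorname{conv}\{h_j:j\in\mathbb Z\}$ and $h_j=u_{j\pi/3}$. As noted in the introduction, $d(X_1,Z)\le\sqrt2$ and $d(X_2,Z)\le2/\sqrt3<\sqrt2$. It remains to show that $t:=d(\ell_1^2,X_{\mathsf H})>\sqrt2$. A comparison of determinants gives $t\ge\sqrt2$, and we then exclude equality.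

Choose $P=\operatorname{conv}\{\pm u,\pm v\}$ with $P\subset\mathsf H\subset tP$, and let $f,g$ be the basis of linear functionals dual to $u,v$. Then $N_P=|f|+|g|=\max\{|f+g|,|f-g|\}$. So $\mathsf H\subset tP$ says that $(f\pm g)/t$ lies in the polar $\mathsf H^\circ$ (the set of functionals at most $1$ on $\mathsf H$). Since $\mathsf H$ has inradius $\frac{\sqrt3}2$, $\mathsf H^\circ$ is a regular hexagon of circumradius $2/\sqrt3$.

On pairs of points of a regular hexagon of circumradius $R$, $|\det|$ is convex in each variable, hence maximal at a pair of vertices, where it is at most $R^2\frac{\sqrt3}2$. Applied to $u,v\in\mathsf H$ this gives $|\det(u,v)|\le\frac{\sqrt3}2$. Applied to $(f\pm g)/t\in\mathsf H^\circ$, with $|\det(f,g)|=1/|\det(u,v)|$, it gives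
\[
\frac2{t^2|\det(u,v)|}=\frac{|\det(f+g,f-g)|}{t^2}\le\frac43\cdot\frac{\sqrt3}2=\frac2{\sqrt3} .
\]
So $t^2\ge\sqrt3/|\det(u,v)|\ge2$.

Suppose $t=\sqrt2$. Then $|\det(u,v)|=\frac{\sqrt3}2$, and replacing $v$ by $-v$ if necessary we may take $\det(u,v)=\frac{\sqrt3}2$. We use that
\[
\det(h_j,h_l)=\sin\frac{(l-j)\pi}3
\]
is maximal, with value $\frac{\sqrt3}2$, exactly for $l-j\equiv1,2$ modulo $6$. So the points $z\in\mathsf H$ with $\det(h_j,z)=\frac{\sqrt3}2$ form the edge $[h_{j+1},h_{j+2}]$.

\emph{One of $u,v$ is a vertex of $\mathsf H$.} Suppose $u$ is not. As $u$ maximizes the nonzero functional $\det(\cdot,v)$ over $\mathsf H$, with maximum $\frac{\sqrt3}2$, it lies in the relative interior of an edge $[h_j,h_{j+1}]$, and both endpoints are maximizers. So $\det(h_j,v)=\det(h_{j+1},v)=\frac{\sqrt3}2$, whence $v\in[h_{j+1},h_{j+2}]\cap[h_{j+2},h_{j+3}]=\{h_{j+2}\}$.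

Replacing $(u,v)$ by $(v,-u)$ if necessary, which changes neither $P$ nor $\det(u,v)$, and rotating by a multiple of $\frac\pi3$, we may assume $u=h_0=(1,0)$. Then $v\in[h_1,h_2]$, so $v=(\gamma,\frac{\sqrt3}2)$ with $|\gamma|\le\frac12$. Now
\[
h_1=v+(\tfrac12-\gamma)u,\qquad h_2=v-(\tfrac12+\gamma)u
\]
have $N_P$-norms $\frac32-\gamma$ and $\frac32+\gamma$. One of these is at least $\frac32$, so $t\ge\frac32>\sqrt2$, a contradiction. Hence $t>\sqrt2$.

\subsection{All other centers}

Let $\varrho:=d(Z,\ell_2^2)>1$. We shall enlarge the unit ball of $Z$ slightly to obtain a space $X$ with $d(X,Z)\le\varrho$ and $d(X,\ell_2^2)>\varrho$. Then the pair $(X,\ell_2^2)$ violates \eqref{eq:question}. The main point is to find room for the enlargement. It is missing only if the unit ball is a parallelogram.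

Realize $Z$ as $(\mathbb R^2,N)$ with unit ball $B$ and $D\subset B\subset\varrho D$. Then $H_0(\theta)=-\log N(u_\theta)$ takes values in $[0,\log\varrho]$. Put
\[
O=\{H_0=\log\varrho\},\qquad I=\{H_0=0\}.
\]
These sets are closed, disjoint and invariant under $\theta\mapsto\theta\pm\pi$. They are nonempty, since otherwise one of the two inclusions could be improved and $d(Z,\ell_2^2)<\varrho$.

\begin{lemma}\label{lem:stationary}
$\operatorname{conv}e(O)\cap\operatorname{conv}e(I)\ne\emptyset$.
\end{lemma}

\begin{proof}
Otherwise these compact convex sets are strictly separated, and we show that a small stretching reduces the distortion. There are a unit vector $w$, numbers $\gamma\in\mathbb R$ and $\eta>0$, and open $\pi$-periodic neighborhoods $U\supset O$, $V\supset I$ with $\langle w,e\rangle\ge\gamma+\eta$ on $U$ and $\langle w,e\rangle\le\gamma-\eta$ on $V$. By compactness there is $\kappa>0$ with $H_0\le\log\varrho-\kappa$ off $U$ and $H_0\ge\kappa$ off $V$. Let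
\[
H_s(\theta)=\log|S_{sw}^{-1}u_\theta|-\log N(u_\theta)\qquad(s>0).
\]
By \eqref{eq:S} there is a constant $c_0$ such that, for all $\theta$ and all small $s>0$,
\[
\bigl|H_s(\theta)-H_0(\theta)+s\langle w,e(\theta)\rangle\bigr|\le c_0s^2 .
\]
Hence $H_s\le\log\varrho-s(\gamma+\eta)+c_0s^2$ on $U$, while off $U$ we have $H_s\le\log\varrho-\kappa+s+c_0s^2$, which is a smaller bound for small $s$. Similarly, $H_s\ge-s(\gamma-\eta)-c_0s^2$ on $V$, and off $V$ the lower bound $\kappa-s-c_0s^2$ is larger for small $s$. Hence
\[
\max H_s-\min H_s\le\log\varrho-2\eta s+2c_0s^2<\log\varrho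
\]
for small $s>0$. The left-hand side is the logarithm of the distortion of $S_{sw}:\ell_2^2\to Z$, contradicting $d(Z,\ell_2^2)=\varrho$.
\end{proof}

\paragraph{The enlarged ball.} By Lemmas~\ref{lem:stationary} and~\ref{lem:alternate} there are $x_0<y_0<x_1<y_1<x_0+\pi$ with $x_j\in I$ and $y_j\in O$. Let $a_j=u_{x_j}\in\partial B\cap\partial D$. A supporting line of $B$ at $a_j$ also supports $D\subset B$ at $a_j$, so it is the tangent line $\{\langle a_j,\cdot\rangle=1\}$. Hence
\[
B\subset P:=\{|\langle a_0,\cdot\rangle|\le1,\ |\langle a_1,\cdot\rangle|\le1\},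
\]
a parallelogram. Let $Y_j=\varrho u_{y_j}\in\partial B$. If $Y_0$ and $Y_1$ were both vertices of $P$, then, being linearly independent, they would give $P=\operatorname{conv}\{\pm Y_0,\pm Y_1\}\subset B$. So $B=P$ would be a parallelogram, which is excluded. Hence some $Y_l$ is not a vertex of $P$, and there is $h\ne0$ with $Y_l\pm sh\in P$ for all small $s>0$. As
\[
|Y_l+sh|^2+|Y_l-sh|^2=2\varrho^2+2s^2|h|^2>2\varrho^2 ,
\]
one of these two points, called $Y_l'$, satisfies $|Y_l'|>\varrho$. Put $Y_{1-l}'=Y_{1-l}$. We fix $s$ so small that $N(Y_l')\le\varrho$ (recall $N(Y_l)=1<\varrho$) and that the angles $y_j'$ of $Y_j'$ still satisfy $x_0<y_0'<x_1<y_1'<x_0+\pi$. Let $X$ have unit ball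
\[
B'=\operatorname{conv}(B\cup\{\pm Y_l'\})\subset P .
\]
Then $B\subset B'\subset\varrho B$, so $d(X,Z)\le\varrho$.

\paragraph{The lower bound $d(X,\ell_2^2)>\varrho$.} The points $e(x_0),e(y_0'),e(x_1),e(y_1')$ are distinct and lie in this cyclic order on the unit circle. So the chords $[e(x_0),e(x_1)]$ and $[e(y_0'),e(y_1')]$ cross in a relative interior point of both. Since $u_\theta u_\theta^\top=\frac12(\mathrm{Id}+M_{e(\theta)})$ is an affine function of $e(\theta)$, there are $\lambda_j,\mu_j>0$ with $\lambda_0+\lambda_1=\mu_0+\mu_1=1$ and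
\[
M:=\sum_{j}\lambda_ja_ja_j^\top=\sum_{j}\mu_ju_{y_j'}u_{y_j'}^\top .
\]
Put $t=d(X,\ell_2^2)$. There is an ellipse $E=\{z:z^\top Az\le1\}$, with $A$ positive definite, such that $E\subset B'\subset tE$. From $E\subset P$ we get $\max_E\langle a_j,\cdot\rangle=(a_j^\top A^{-1}a_j)^{1/2}\le1$, hence
\[
\operatorname{tr}(A^{-1}M)=\sum_j\lambda_ja_j^\top A^{-1}a_j\le1 .
\]
From $Y_j'\in B'\subset tE$ we get $Y_j'^\top AY_j'\le t^2$, hence
\[
\operatorname{tr}(AM)=\sum_j\mu_j\frac{Y_j'^\top AY_j'}{|Y_j'|^2}\le t^2\sum_j\mu_j|Y_j'|^{-2} .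
\]
By the Cauchy--Schwarz inequality,
\[
1=\sum_j\lambda_j\langle A^{1/2}a_j,A^{-1/2}a_j\rangle\le\sqrt{\operatorname{tr}(AM)\,\operatorname{tr}(A^{-1}M)} .
\]
Combining the three estimates gives $t^2\ge\bigl(\sum_j\mu_j|Y_j'|^{-2}\bigr)^{-1}$. The right-hand side exceeds $\varrho^2$ because $|Y_{1-l}'|=\varrho$, $|Y_l'|>\varrho$ and $\mu_l>0$. Hence
\[
d(X,\ell_2^2)>\varrho=\max\{d(X,Z),\,d(\ell_2^2,Z)\},
\]
and the pair $(X,\ell_2^2)$ violates \eqref{eq:question}. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}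

\bibitem{Asplund}
E. Asplund, \emph{Comparison between plane symmetric convex bodies and parallelograms}, Math. Scand. \textbf{8} (1960), 171--180.

\bibitem{GK}
Florian Grundbacher and Tomasz Kobos, \emph{Exact Banach--Mazur distances of certain $\ell_p$-sums and cones}, arXiv:2603.18268 (2026).

\bibitem{Kakutani}
Kakutani, Duke Math. J. \textbf{8} (1941).

\end{thebibliography}

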